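# The Ramsey property for generic blow ups of an ordered homogeneous structure

Start with a homogeneous structure that carries a linear order and an infinite unary predicate $U$. Replace every point of $U$ by a $k$-tuple, whose coordinates come from $k$ new sorts. Each new sort has its own linear order, and apart from that everything is as generic as possible. If the original structure has the Ramsey property, does the new one have it too? The answer is yes for every $k$. We begin with $k=1$, where the operation only puts a second, independent linear order on $U$ and a short argument suffices.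

## 1. A second linear order on $U$

**Setting.** Throughout, $L^*$ is a finite relational language containing a binary symbol $<$ and a unary symbol $U$, and $\mathcal N$ is a countable finitely homogeneous $L^*$-structure with domain $N$: it is countable, and every isomorphism between finite substructures extends to an automorphism. We assume that $<$ is a linear order on $N$, that $U$ is infinite, and that $\mathcal N$ is *algebraically trivial*: $\mathrm{acl}(A)=A$ for every $A\subseteq N$, where $\mathrm{acl}(A)$ is the union of the finite $A$-definable subsets of $N$. Fix $k\ge 1$. We write $[r]=\{1,\dots,r\}$.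

**Definition (age, Ramsey property, disjoint amalgamation).** For a finitely homogeneous $\mathcal M$, $\mathrm{age}(\mathcal M)$ is the class of finite structures that embed in $\mathcal M$; empty structures are allowed.

- $\mathcal M$ has the *Ramsey property* if for all $A,B\in\mathrm{age}(\mathcal M)$ and $r\ge1$ there is $C\in\mathrm{age}(\mathcal M)$ such that for every $r$-coloring of the copies of $A$ in $C$, some copy $B'$ of $B$ in $C$ has all copies of $A$ inside $B'$ of the same color.
- $\mathcal M$ has *disjoint amalgamation* if for any embeddings $A\to B$, $A\to C$ in the age there are $D$ in the age and embeddings $B\to D$, $C\to D$ that commute over $A$ and whose images intersect exactly in the image of $A$.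

For finite linear orders the Ramsey property is the finite Ramsey theorem. Disjoint amalgamation also holds for them: two finite linear orders that share a suborder have a common extension in which no further points are identified. By contrast, finite equivalence relations with all classes of size at most $2$ do not have it. If $A=\{a\}$, $B=\{a,b\}$, $C=\{a,c\}$ with $b$ and $c$ equivalent to $a$, a disjoint amalgam would have a class of size $3$.

**Running example.** Let $L^*=\{<,U\}$ and $\mathcal N=(\mathbb Q,<)$ with $U=\mathbb Q$. The age is the class of finite linear orders (with $U$ everything). All the assumptions hold, and so do the Ramsey property and disjoint amalgamation.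

All finite structures below are linearly ordered, or (in the blow ups) linearly ordered by another relation, so they have no nontrivial automorphisms. Hence a copy of $A$ in $C$ is the image of exactly one embedding $A\to C$. We therefore color $\mathrm{Emb}(A,C)$, the set of embeddings, and the Ramsey property reads: for all $A,B,r$ there is $C$ such that for every $\chi:\mathrm{Emb}(A,C)\to[r]$ there is $h\in\mathrm{Emb}(B,C)$ with $\chi$ constant on $h\circ\mathrm{Emb}(A,B)$.

**The class $\mathcal K_1$.** A member $A$ of $\mathcal K_1$ is a structure $A^\sharp\in\mathrm{age}(\mathcal N)$ together with a linear order $\triangleleft$ on the set $A_1=U(A^\sharp)$. Put $A_2=A^\sharp\setminus A_1$. Embeddings of $\mathcal K_1$ are embeddings of the $L^*$-structures that preserve $\triangleleft$ on $U$. In the running example, $\mathcal K_1$ is the class of finite sets with two linear orders. A first case by hand: $A$ is one point and $B$ is two points on which the orders disagree. Then $C$ can be $r+1$ points on which $\triangleleft$ is the reverse of $<$. Two of them get the same color, and any two of them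 form a copy of $B$.

For general $A,B\in\mathcal K_1$ we need two tools. The first lets us split each point into several points that no one outside can tell apart.

**Lemma 1 (duplicating points).** Assume $\mathrm{age}(\mathcal N)$ has disjoint amalgamation. For $M\in\mathrm{age}(\mathcal N)$ and $n\ge 1$ there is $M^*\in\mathrm{age}(\mathcal N)$ with domain $M\times[n]$ such that for every $j:M\to[n]$ the map $m\mapsto(m,j(m))$ is an embedding $M\to M^*$.

*Proof.* Let $M=\{m_1,\dots,m_t\}$. We duplicate one point at a time. By induction we build $M_s\in\mathrm{age}(\mathcal N)$ with domain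
$$\{m_1,\dots,m_s\}\times[n]\ \cup\ \{m_{s+1},\dots,m_t\}$$
such that for every $j$ the map $m_i\mapsto(m_i,j(m_i))$ for $i\le s$, $m_i\mapsto m_i$ for $i>s$, is an embedding $M\to M_s$. Put $M_0=M$.

Given $M_s$, let $D_0=M_s\setminus\{m_{s+1}\}$. Amalgamate $n$ copies of $M_s$ disjointly over $D_0$: start with one copy, and $n-1$ times amalgamate the structure obtained so far with a new copy of $M_s$ over $D_0$. Disjointness makes the $n$ copies of $m_{s+1}$ distinct; call the $i$-th one $(m_{s+1},i)$. Restrict to $D_0\cup\{(m_{s+1},1),\dots,(m_{s+1},n)\}$ and call the result $M_{s+1}$. For each $i$ the map that fixes $D_0$ and sends $m_{s+1}\mapsto(m_{s+1},i)$ is an embedding $M_s\to M_{s+1}$. Given $j$, compose the embedding $M\to M_s$ belonging to $j$ with this map for $i=j(m_{s+1})$; this is the embedding required for $s+1$. Finally $M^*=M_t$. $\square$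

In the running example with $M=\{1<2\}$ and $n=2$, $M^*$ can be any linear order on $M\times[2]$ in which both points $(1,\cdot)$ come before both points $(2,\cdot)$. In general, since $(m,j)$ is the image of $m$ under an embedding, $(m,j)\in U(M^*)$ if and only if $m\in U(M)$.

The second tool handles colorings of *unrelated* pairs of embeddings.

**Lemma 2.** Assume $\mathcal N$ has the Ramsey property. Let $A,B\in\mathcal K_1$ and $r\ge1$. There are a finite linear order $W_1$ and $M\in\mathrm{age}(\mathcal N)$ such that for every $\chi:\mathrm{Emb}(A_1,W_1)\times\mathrm{Emb}(A^\sharp,M)\to[r]$ there are $\beta_1\in\mathrm{Emb}(B_1,W_1)$ and $\beta^\sharp\in\mathrm{Emb}(B^\sharp,M)$ for which $\chi(\beta_1\circ\varepsilon_1,\beta^\sharp\circ\varepsilon^\sharp)$ is the same for all $\varepsilon_1\in\mathrm{Emb}(A_1,B_1)$ and $\varepsilon^\sharp\in\mathrm{Emb}(A^\sharp,B^\sharp)$.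

*Proof.* Choose $M$ by the Ramsey property of $\mathcal N$ for $A^\sharp,B^\sharp,r$, and let $p=|\mathrm{Emb}(A^\sharp,M)|$. By the finite Ramsey theorem choose $W_1$ for $A_1,B_1$ and $r^p$ colors. Given $\chi$, color $\alpha_1\in\mathrm{Emb}(A_1,W_1)$ by the function $\chi(\alpha_1,\cdot)$, one of at most $r^p$ functions. There is $\beta_1$ such that this function is one fixed $\chi_1$ for all $\alpha_1\in\beta_1\circ\mathrm{Emb}(A_1,B_1)$ (if $\mathrm{Emb}(A_1,B_1)=\emptyset$ take $\chi_1$ arbitrary). Now choose $\beta^\sharp$ with $\chi_1$ constant on $\beta^\sharp\circ\mathrm{Emb}(A^\sharp,B^\sharp)$. $\square$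

**Proposition 3 (the case $k=1$).** Assume $\mathcal N$ has the Ramsey property and disjoint amalgamation. Then for all $A,B\in\mathcal K_1$ and $r\ge1$ there is $C\in\mathcal K_1$ such that for every $\chi:\mathrm{Emb}(A,C)\to[r]$ there is $h\in\mathrm{Emb}(B,C)$ with $\chi$ constant on $h\circ\mathrm{Emb}(A,B)$.

*Proof.* Take $W_1,M$ from Lemma 2. Enlarging $W_1$ does no harm, so let $W_1=[n]$ with $n\ge1$. Let $M^*$ be as in Lemma 1, and let $C^\sharp=M^*$, so $C_1=U(M)\times[n]$. Let $\triangleleft$ on $C_1$ be any linear order such that $w<w'$ implies $(m,w)\triangleleft(m',w')$. Thus the first coordinate controls the $L^*$-structure, and the second coordinate, the tag, controls $\triangleleft$.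

For $\alpha_1\in\mathrm{Emb}(A_1,W_1)$ and $\alpha^\sharp\in\mathrm{Emb}(A^\sharp,M)$, with no relation between them, define
$$h_\alpha(a)=(\alpha^\sharp(a),\alpha_1(a))\ \ (a\in A_1),\qquad h_\alpha(a)=(\alpha^\sharp(a),1)\ \ (a\in A_2).$$
As $\alpha^\sharp$ is injective, $h_\alpha$ is $\alpha^\sharp$ followed by a map $m\mapsto(m,j(m))$, so it is an $L^*$-embedding. If $a\triangleleft a'$, then $\alpha_1(a)<\alpha_1(a')$, so $h_\alpha(a)\triangleleft h_\alpha(a')$. Hence $h_\alpha\in\mathrm{Emb}(A,C)$. Define $h_\beta\in\mathrm{Emb}(B,C)$ in the same way for pairs $\beta=(\beta_1,\beta^\sharp)$. For $e\in\mathrm{Emb}(A,B)$ with restriction $e_1:A_1\to B_1$, substituting in the definition gives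
$$h_\beta\circ e=h_{\alpha}\quad\text{where}\quad \alpha=(\beta_1\circ e_1,\ \beta^\sharp\circ e).$$
Given $\chi$, put $\chi_W(\alpha)=\chi(h_\alpha)$ and take $\beta$ from Lemma 2 for $\chi_W$. Then $\chi(h_\beta\circ e)=\chi_W(\beta_1\circ e_1,\beta^\sharp\circ e)$ does not depend on $e$. $\square$

The proof rests on one fact: each pair $\alpha$ of unrelated embeddings has a *canonical* lift $h_\alpha$ to $C$, and canonical lifts are compatible with composition. What happens to this when the points of $U$ are $k$-tuples and the orders live on the coordinates?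

## 2. Blow ups and grid structures

**Definition ($k$-blow up).** Take pairwise disjoint countably infinite sets $P_1,\dots,P_k$, disjoint from $N$, and a bijection $f:P_1\times\dots\times P_k\to U$. Let $P$ be the disjoint union of $P_1\cup\dots\cup P_k$ with $N\setminus U$. The language $L^*[k]$ has unary relations $P_1,\dots,P_{k+1}$, a binary relation $\triangleleft$, and, for every $d$-ary $R\in L^*\setminus\{U\}$ and every $I\subseteq\{1,\dots,d\}$, a $(k|I|+(d-|I|))$-ary relation $R_I$.

If $I,J$ partition $\{1,\dots,d\}$, $a=(a_i:i\in I)$ is a tuple of elements of $P^k$ and $b=(b_j:j\in J)$ a tuple of elements of $P$, then $a\oplus b$ is the tuple of length $k|I|+|J|$ that lists the entries in order of position in $\{1,\dots,d\}$: the $k$-tuple $a_i$ occupies position $i\in I$ and $b_j$ occupies position $j\in J$.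

An $L^*[k]$-structure $\mathcal P$ with domain $P$ is a *$k$-blow up of $\mathcal N$ (along $f$)* if:

- $P_1,\dots,P_k$ are interpreted as the sets $P_1,\dots,P_k$, and $P_{k+1}$ as $N\setminus U$;
- $\triangleleft$ is a linear order on $P$ that agrees with $<$ on $P_{k+1}$ and satisfies $P_1\triangleleft\cdots\triangleleft P_{k+1}$;
- $\mathcal P\models R_I(a\oplus b)$ if and only if each $a_i\in P_1\times\dots\times P_k$, each $b_j\in P_{k+1}$, and $\mathcal N\models R(c)$, where $c_i=f(a_i)$ for $i\in I$ and $c_j=b_j$ for $j\in J$.

In the running example with $k=2$, $P_3=\emptyset$, and the relation that matters is the $4$-ary $<_{\{1,2\}}$: it holds of $(p,q,p',q')$ if and only if $f(p,q)<f(p',q')$. So a $2$-blow up is two infinite sets, each linearly ordered by $\triangleleft$, and a linear order on the set of pairs.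

**Known fact.** Let $T=\mathrm{Th}(\mathcal N)$. The $L^*[k]$-theory of $k$-blow ups of $\mathcal N$ has a model companion $G_k(T,<,U)$, which admits quantifier elimination. Hence $G_k(T,<,U)$ is the theory of a finitely homogeneous structure, unique up to isomorphism, denoted $G_k(\mathcal N,<,U)$. This structure is itself a $k$-blow up of $\mathcal N$.

Write $G=G_k(\mathcal N,<,U)$. The problem, from Erik Walsberg, "Trace definability I: preservation and characterizations", arXiv:2504.05566 (2025), is whether $G$ must have the Ramsey property when $\mathcal N$ has the Ramsey property and disjoint amalgamation.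

**Theorem A.** Let $\mathcal N,<,U,k$ be as in the Setting, and suppose $\mathcal N$ has the Ramsey property and disjoint amalgamation. Then $G_k(\mathcal N,<,U)$ has the Ramsey property.

A stronger Theorem B, with a converse and Ramsey degrees, is stated and proved in Section 7. The language $L^*[k]$ is awkward to work with, so we first describe the age of $G$ by objects like those of Section 1. For a family of sets $A_1,\dots,A_k$ write $\Pi A=A_1\times\dots\times A_k$, and call its elements *cells*.

**Definition (grid structure).** A *grid structure* $A$ consists of pairwise disjoint finite sets $A_1,\dots,A_{k+1}$, linear orders $\triangleleft$ on $A_1,\dots,A_k$, and an $L^*$-structure $A^\sharp\in\mathrm{age}(\mathcal N)$ with domain $\Pi A\sqcup A_{k+1}$ and $U(A^\sharp)=\Pi A$. An *embedding* $e:A\to B$ of grid structures consists of injections $e_i:A_i\to B_i$ $(i\le k+1)$, order preserving for $i\le k$, such that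
$$e^\sharp:\ (a_1,\dots,a_k)\mapsto(e_1(a_1),\dots,e_k(a_k)),\qquad b\mapsto e_{k+1}(b)$$
is an embedding $A^\sharp\to B^\sharp$.

For $k=1$ the grid structures are exactly the members of $\mathcal K_1$. In the running example with $k=2$, a grid structure is a finite grid $A_1\times A_2$ with an order on the rows, an order on the columns and an arbitrary linear order on the cells. There are two $1\times2$ grids up to isomorphism: the cell in the first column comes before or after the cell in the second. If $A$ is $1\times 1$ and $B$ is the first of these, a $1\times(r+1)$ grid with increasing cells settles the Ramsey statement by the pigeonhole principle. If $B$ is a $2\times2$ grid with some prescribed order on its four cells, a large grid whose cells are ordered lexicographically need not contain any copy of $B$ at all.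

For a grid structure $A$, let $A^{[k]}$ be the $L^*[k]$-structure on $\bigsqcup_{i\le k+1}A_i$ in which $P_i$ is $A_i$; $\triangleleft$ is the given order on $A_i$ for $i\le k$, is $<$ on $A_{k+1}$, and satisfies $A_1\triangleleft\dots\triangleleft A_{k+1}$; and $R_I(a\oplus b)$ holds if and only if all $a_i\in\Pi A$, all $b_j\in A_{k+1}$, and $A^\sharp\models R(c)$, where $c_i=a_i$ for $i\in I$ and $c_j=b_j$ for $j\in J$.

**Lemma 4.** (i) Every member of $\mathrm{age}(G)$ is isomorphic to $A^{[k]}$ for some grid structure $A$. (ii) $A^{[k]}\in\mathrm{age}(G)$ for every grid structure $A$. (iii) The embeddings $A^{[k]}\to B^{[k]}$ are exactly the unions $e_1\cup\dots\cup e_{k+1}$ of grid embeddings $e:A\to B$.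

*Proof.* (i) $G$ is a $k$-blow up of $\mathcal N$ along some $f$. Given a finite substructure, let $A_i$ be its intersection with $P_i$, and let $A^\sharp$ be the structure pulled back from $\mathcal N$ along the injection $a\mapsto f(a)$ on $\Pi A$, $b\mapsto b$ on $A_{k+1}$. Since $f$ maps into $U$ and $A_{k+1}\subseteq N\setminus U$, we get $U(A^\sharp)=\Pi A$. A $k$-tuple from the substructure lies in $P_1\times\dots\times P_k$ if and only if it lies in $\Pi A$, so by the definition of a blow up the substructure is $A^{[k]}$.

(ii) Let $h:A^\sharp\to\mathcal N$ be an embedding. Choose countably infinite $P_i\supseteq A_i$ $(i\le k)$, pairwise disjoint and disjoint from $N$, and identify $A_{k+1}$ with $h(A_{k+1})\subseteq N\setminus U$. The sets $P_1\times\dots\times P_k\setminus\Pi A$ and $U\setminus h(\Pi A)$ are countably infinite, so $h$ restricted to $\Pi A$ extends to a bijection $f:P_1\times\dots\times P_k\to U$. Extend the orders from $A_i$ to $P_i$ arbitrarily. The resulting $k$-blow up $\mathcal P$ has $A^{[k]}$ as a substructure up to isomorphism. Since $\mathrm{Th}(G)$ is the model companion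 of the theory of $k$-blow ups, $\mathcal P$ embeds in a model of $\mathrm{Th}(G)$. The statement "$A^{[k]}$ embeds" is an existential sentence, because the language is finite. It holds in that model, hence in $G$, because $\mathrm{Th}(G)$ is complete.

(iii) An $L^*[k]$-embedding preserves the $P_i$, so it splits into injections $e_i$, order preserving for $i\le k$. For a tuple $c$ of $A^\sharp$, let $I$ be the set of positions whose entry is a cell; then $R(c)$ is equivalent to the corresponding instance of $R_I$. Hence $e^\sharp$ preserves and reflects each $R\in L^*\setminus\{U\}$. It preserves and reflects $U$ by construction, and it is injective because the $e_i$ are. Conversely, let $e$ be a grid embedding. On tuples $a\oplus b$ with all $a_i\in\Pi A$ and all $b_j\in A_{k+1}$, $R_I$ is preserved and reflected because $e^\sharp$ is an embedding. Being of this form depends only on the parts that contain the entries, so for all other tuples $R_I$ fails on both sides. The order $\triangleleft$ is preserved on $A_i$ for $i\le k$ by assumption, on $A_{k+1}$ because it is $<$ there, and between different parts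 by construction. $\square$

So the Ramsey property and disjoint amalgamation for $G$ may be checked in the class of grid structures. In particular Proposition 3 is Theorem A for $k=1$.

## 3. Tagging points when $k=2$: too many lifts

We set up the unrelated tuples for general $k$.

**Definition (base).** A *base* is $W=(W_1,\dots,W_k;M)$ with $W_i$ finite linear orders and $M\in\mathrm{age}(\mathcal N)$. For a grid structure $A$ put $\bar A=(A_1,\dots,A_k;A^\sharp)$, which is itself a base, and
$$\mathrm{Emb}(\bar A,W)=\prod_{i\le k}\mathrm{Emb}(A_i,W_i)\times\mathrm{Emb}(A^\sharp,M).$$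
Its elements are written $\alpha=(\alpha_1,\dots,\alpha_k;\alpha^\sharp)$; the components are unrelated to each other. Composition is componentwise. A grid embedding $e:A\to B$ gives $\bar e=(e_1,\dots,e_k;e^\sharp)\in\mathrm{Emb}(\bar A,\bar B)$.

Lemma 2 extends to $k+1$ unrelated factors with the same proof (Lemma 8 below). The issue is to lift tuples $\alpha$ to embeddings into a grid structure. For $k=1$ a point of $C_1$ was a pair $(m,w)$: it knew its place in $W_1$ and its place in $M$. For $k\ge2$ the place in $M$ belongs to a *cell*, so it must be computed jointly from the $k$ coordinates.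

Here is the natural attempt for $k=2$, in the running example. Let $M\ne\emptyset$, and put the missing information into the first coordinate:
$$C_1=W_1\times M^{W_2},\qquad C_2=W_2,\qquad C_3=\emptyset .$$
Say that the cell $((w_1,\rho),w_2)$ lies over $\rho(w_2)\in M$. Order cells by the point of $M$ they lie over, with ties broken arbitrarily, and order $C_1$ with the $W_1$-coordinate first. Given $\alpha\in\mathrm{Emb}(\bar A,W)$, choose for each $a_1\in A_1$ a function $\rho_{a_1}:W_2\to M$ with $\rho_{a_1}(\alpha_2(a_2))=\alpha^\sharp(a_1,a_2)$ for all $a_2\in A_2$. Then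
$$a_1\mapsto(\alpha_1(a_1),\rho_{a_1}),\qquad a_2\mapsto\alpha_2(a_2)$$
is an embedding $A\to C$: it preserves the orders on rows and columns because $\alpha_1,\alpha_2$ do, and the cell $(a_1,a_2)$ goes to a cell over $\alpha^\sharp(a_1,a_2)$, so the order of cells is preserved too. Call it a *lift* of $\alpha$. Every $\alpha$ has a lift, and if $h$ is a lift of $\beta$, then $h\circ e$ is a lift of $\beta\circ\bar e$.

The trouble is that lifts are not unique: $\rho_{a_1}$ is free off $\alpha_2(A_2)$, and *which* lift $h\circ e$ is depends on $\beta$ outside the image of $e$. Concretely, let $A$ be one cell, $B_1=\{p\}$, $B_2=\{q\triangleleft q'\}$, $(p,q)<(p,q')$, and let $e$ send the cell of $A$ to $(p,q)$. Take $W_1=\{1\}$, $W_2=\{1<2\}$, $M=\{1<2<3\}$, and let $\beta,\beta'$ both send $p\mapsto1$, $q\mapsto1$, $q'\mapsto2$, with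
$$\beta^\sharp:(p,q)\mapsto1,\ (p,q')\mapsto2,\qquad \beta'^\sharp:(p,q)\mapsto1,\ (p,q')\mapsto3.$$
Then $\beta\circ\bar e=\beta'\circ\bar e$. But $\beta$ and $\beta'$ have only one lift each, with $\rho=(1,2)$ and $\rho=(1,3)$ (listing $\rho(1),\rho(2)$), and these lifts give two different copies of $A$. Color a copy of $A$ with first coordinate $(1,\rho)$ according to whether $\rho(2)=2$. The color is then not a function of $\beta\circ\bar e$, and no choice of lifts repairs this.

So the canonical lift has to be given up. We accept that each $\alpha$ has many lifts, and we look for a larger $C$ inside which one can find enough lifts whose color depends *only on which $\alpha$ they lift*. The exact target is this.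

**Proposition 5 (transfer).** Assume $\mathrm{age}(\mathcal N)$ has disjoint amalgamation. Let $A,B$ be grid structures, $W$ a base, $r\ge1$. There is a grid structure $C$ such that for every $\chi:\mathrm{Emb}(A,C)\to[r]$ there are $\chi_W:\mathrm{Emb}(\bar A,W)\to[r]$ and, for each $\beta\in\mathrm{Emb}(\bar B,W)$, some $h_\beta\in\mathrm{Emb}(B,C)$ with
$$\chi(h_\beta\circ e)=\chi_W(\beta\circ\bar e)\qquad\text{for all }e\in\mathrm{Emb}(A,B).\tag{1}$$

The proof takes Sections 4 and 5. The strategy is to make the colors of the lifts of $\alpha$ agree for one $\alpha$ at a time, and then run through all $\alpha$. Fix $A,B,W,r$ until the end of Section 5.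

## 4. Partially labeled grids over a base

To glue pieces together freely, we work with grids in which only some cells have a prescribed place in $M$.

**Definition (system).** A *system* $X$ consists of finite disjoint sets $X_1,\dots,X_{k+1}$, maps $\pi_i:X_i\to W_i$ $(i\le k)$, a map $\pi_{k+1}:X_{k+1}\to M\setminus U(M)$, a set $E\subseteq\Pi X$ of *edges*, and a labeling $\lambda:E\to U(M)$. A *system embedding* $\varphi:X\to Y$ consists of injections $\varphi_i:X_i\to Y_i$ commuting with the $\pi_i$ such that for $x\in\Pi X$: $x\in E_X$ if and only if $\varphi(x)\in E_Y$, and then $\lambda_Y(\varphi(x))=\lambda_X(x)$. Here $\varphi(x)$ is taken coordinatewise. Compositions of system embeddings are system embeddings.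

The label of an edge says which point of $M$ the cell is meant to lie over; a non-edge is a cell about which nothing has been decided. For $D$ a grid structure and $\delta\in\mathrm{Emb}(\bar D,W)$, let $D[\delta]$ be the system with sets $D_i$, $\pi_i=\delta_i$ for $i\le k$, $\pi_{k+1}=\delta^\sharp$ restricted to $D_{k+1}$, $E=\Pi D$, and $\lambda=\delta^\sharp$ restricted to $\Pi D$. For instance, the $1\times2$ grid $B$ and the tuple $\beta$ of Section 3 give the system with $\pi_1(p)=1$, $\pi_2(q)=1$, $\pi_2(q')=2$, both cells edges, and labels $1$ and $2$.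

If $e\in\mathrm{Emb}(A,B)$ and $\beta\in\mathrm{Emb}(\bar B,W)$, then
$$e\ \text{ is a system embedding }\ A[\beta\circ\bar e]\to B[\beta].\tag{2}$$
Indeed, projections are respected because $\beta_i(e_i(a))=(\beta_i\circ e_i)(a)$ for $i\le k$ and $\beta^\sharp(e_{k+1}(a))=(\beta^\sharp\circ e^\sharp)(a)$ for $a\in A_{k+1}$. All cells are edges on both sides, and the label of $e^\sharp(a)$ is $\beta^\sharp(e^\sharp(a))$. For a system $X$ let $\mathcal A_\alpha(X)$ be the set of system embeddings $A[\alpha]\to X$. These play the role of the lifts of $\alpha$.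

The next lemma converts a system back into a grid structure. This is where disjoint amalgamation is used.

**Lemma 6 (completion).** Assume $\mathrm{age}(\mathcal N)$ has disjoint amalgamation. For every system $X$ there is a grid structure $C$ with $C_i=X_i$ such that for all grid structures $D$ and $\delta\in\mathrm{Emb}(\bar D,W)$, every system embedding $D[\delta]\to X$ is a grid embedding $D\to C$.

*Proof.* **Step 1: placing the cells in $\mathcal N$.** Let $n=\max(1,|E|+|X_{k+1}|)$, let $\nu:E\sqcup X_{k+1}\to[n]$ be injective, and let $M^*$ be as in Lemma 1, regarded as a substructure of $\mathcal N$. Define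
$$g(y)=(\lambda(y),\nu(y))\ \ (y\in E),\qquad g(y)=(\pi_{k+1}(y),\nu(y))\ \ (y\in X_{k+1}).$$
Since $\nu$ is injective, so is $g$. Since $(m,j)\in U$ if and only if $m\in U(M)$, $g$ maps $E$ into $U$ and $X_{k+1}$ into $N\setminus U$. As $U$ is infinite, $g$ extends to an injection $\Pi X\sqcup X_{k+1}\to N$ sending $\Pi X\setminus E$ into $U\setminus g(E)$. Let $C^\sharp$ be the structure pulled back along $g$; then $C^\sharp\in\mathrm{age}(\mathcal N)$ and $U(C^\sharp)=\Pi X$. For $i\le k$ let $\triangleleft$ on $X_i$ be any linear order such that $\pi_i(x)<\pi_i(y)$ implies $x\triangleleft y$.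

**Step 2: system embeddings preserve the orders.** Let $\varphi:D[\delta]\to X$ be a system embedding, $i\le k$, and $a\triangleleft a'$ in $D_i$. Then $\pi_i\varphi_i(a)=\delta_i(a)<\delta_i(a')=\pi_i\varphi_i(a')$, so $\varphi_i(a)\triangleleft\varphi_i(a')$.

**Step 3: system embeddings preserve the $L^*$-structure.** All of $\Pi D$ is mapped into $E$, with label preserved. So for every $y\in D^\sharp$, whether or not it is a cell,
$$g(\varphi^\sharp(y))=(\delta^\sharp(y),\nu(\varphi^\sharp(y))).$$
Since $\delta^\sharp$ is injective, $\delta^\sharp(y)\mapsto(\delta^\sharp(y),\nu(\varphi^\sharp(y)))$ is well defined, and it is the restriction of a map $m\mapsto(m,j(m))$. By Lemma 1 it is an embedding. Precomposing with the embedding $\delta^\sharp$, we see that $g\circ\varphi^\sharp$ is an embedding of $D^\sharp$, which means that $\varphi^\sharp:D^\sharp\to C^\sharp$ is an embedding. $\square$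

## 5. Making the colors agree, one tuple $\alpha$ at a time

Fix $\alpha\in\mathrm{Emb}(\bar A,W)$. Say that a system $Q$ is *over $\alpha$* if $\pi_i(Q_i)\subseteq\alpha_i(A_i)$ for $i\le k$ and $\pi_{k+1}(Q_{k+1})\subseteq\alpha^\sharp(A_{k+1})$. Note that an edge of $Q$ projecting to $(\alpha_1(a_1),\dots,\alpha_k(a_k))$ need not have the label $\alpha^\sharp(a_1,\dots,a_k)$: projections and labels are unrelated.

We use the **Hales–Jewett theorem**: for a finite nonempty set $\mathcal A$ and $r\ge1$ there is $n\ge1$ such that every $r$-coloring of $\mathcal A^n$ has a monochromatic combinatorial line. A combinatorial line is given by a nonempty $\omega\subseteq[n]$ and elements $\theta_0^j\in\mathcal A$ for $j\notin\omega$. Its points are $\theta^{(\tau)}$, $\tau\in\mathcal A$, where $\theta^{(\tau)}$ has $j$-th entry $\tau$ if $j\in\omega$ and $\theta_0^j$ otherwise.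

**Lemma 7 (partite lemma).** For every $Q$ over $\alpha$ there is $R$ over $\alpha$ such that for every $\chi:\mathcal A_\alpha(R)\to[r]$ there is a system embedding $\psi:Q\to R$ with $\psi\circ\mathcal A_\alpha(Q)$ monochromatic.

The plan is to take for $R$ the $n$-th power of $Q$, fibre by fibre, so that a combinatorial line in $\mathcal A_\alpha(Q)^n$ gives a map $\psi:Q\to R$. The delicate point is which cells of the power are edges. The rule "all coordinates are edges with the same label" fails. If $q$ is an edge of $Q$ with an unexpected label $\ell\ne\alpha^\sharp(a)$, then $\psi(q)$ has coordinates with label $\ell$ on $\omega$ and with label $\alpha^\sharp(a)$ off $\omega$. So coordinates that carry the expected label must be treated as neutral.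

*Proof.* Let $\mathcal A=\mathcal A_\alpha(Q)$. If $\mathcal A=\emptyset$, take $R=Q$ and $\psi=\mathrm{id}$. Otherwise let $n\ge1$ be given by the Hales–Jewett theorem for $\mathcal A$ and $r$.

**Step 1: definition of $R$.** For $a\in A_i$ let $Q_{i,a}\subseteq Q_i$ be the $\pi_i$-fibre over $\alpha_i(a)$ (over $\alpha^\sharp(a)$ if $i=k+1$). As $Q$ is over $\alpha$, $Q_i=\bigsqcup_{a\in A_i}Q_{i,a}$. Let
$$R_i=\bigsqcup_{a\in A_i}Q_{i,a}^n,$$
with $\pi_i$ constantly $\alpha_i(a)$ (resp. $\alpha^\sharp(a)$) on $Q_{i,a}^n$. For $x=(x_1,\dots,x_k)\in\Pi R$ with $x_i\in Q_{i,a_i}^n$, put $\gamma(x)=\alpha^\sharp(a_1,\dots,a_k)$, the expected label, and $x^j=(x_1^j,\dots,x_k^j)$ for $j\in[n]$. Let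
$$T(x)=\{j\in[n]:\ \text{not }(x^j\in E_Q\text{ and }\lambda_Q(x^j)=\gamma(x))\}$$
be the set of non-neutral coordinates.

- If $T(x)=\emptyset$, then $x\in E_R$ and $\lambda_R(x)=\gamma(x)$.
- If $T(x)\ne\emptyset$ and there is $\ell$ with $x^j\in E_Q$ and $\lambda_Q(x^j)=\ell$ for all $j\in T(x)$ (such $\ell$ is unique), then $x\in E_R$ and $\lambda_R(x)=\ell$.
- Otherwise $x\notin E_R$.

Then $R$ is a system over $\alpha$. For example, let $k=2$, let $A$ be one cell with expected label $\gamma$, and let $Q_1=\{u\}$, $Q_2=\{v,v'\}$, with $(u,v)$ an edge labeled $\gamma$ and $(u,v')$ an edge labeled $\ell\ne\gamma$. For $n=3$ the cell $\big((u,u,u),(v,v',v')\big)$ has $T=\{2,3\}$ and label $\ell$, and $\big((u,u,u),(v,v,v)\big)$ has $T=\emptyset$ and label $\gamma$. If $(u,v')$ were a non-edge, the first cell would be a non-edge.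

**Step 2: $\mathcal A^n$ sits inside $\mathcal A_\alpha(R)$.** If $\tau\in\mathcal A$ and $a\in A_i$, then $\tau_i(a)\in Q_{i,a}$, because $\tau$ commutes with projections. For $\theta=(\theta^1,\dots,\theta^n)\in\mathcal A^n$ put
$$\hat\theta_i(a)=(\theta_i^1(a),\dots,\theta_i^n(a))\in Q_{i,a}^n\qquad(a\in A_i).$$
The maps $\hat\theta_i$ are injective, since different $a$ land in different fibres, and they commute with projections. For $a\in\Pi A$ each $\hat\theta(a)^j=\theta^j(a)$ is an edge with label $\alpha^\sharp(a)=\gamma(\hat\theta(a))$. So $T(\hat\theta(a))=\emptyset$, and $\hat\theta(a)$ is an edge with label $\alpha^\sharp(a)$. Thus $\hat\theta\in\mathcal A_\alpha(R)$.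

**Step 3: the map $\psi$ from a line.** Given $\chi$, color $\theta\in\mathcal A^n$ by $\chi(\hat\theta)$ and take a monochromatic line, given by $\omega$ and $(\theta_0^j)_{j\notin\omega}$. For $q\in Q_{i,a}$ let $\psi_i(q)\in Q_{i,a}^n$ have $j$-th coordinate $q$ if $j\in\omega$ and $(\theta_0^j)_i(a)$ if $j\notin\omega$. Since $\omega\neq\emptyset$, $\psi_i$ is injective, and it commutes with projections. For $\tau\in\mathcal A$, the $j$-th coordinate of $\psi_i(\tau_i(a))$ is $\tau_i(a)$ for $j\in\omega$ and $(\theta_0^j)_i(a)$ otherwise, so $\psi\circ\tau=\widehat{\theta^{(\tau)}}$. Hence $\psi\circ\mathcal A$ is monochromatic.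

**Step 4: $\psi$ is a system embedding.** Let $q\in\prod_{i\le k}Q_{i,a_i}$, $a=(a_1,\dots,a_k)$, $x=\psi(q)$. Then $x^j=q$ for $j\in\omega$, and for $j\notin\omega$ the cell $x^j=\theta_0^j(a)$ is an edge with label $\alpha^\sharp(a)=\gamma(x)$, so $j\notin T(x)$.

- If $q\in E_Q$ and $\lambda_Q(q)=\alpha^\sharp(a)$, then $T(x)=\emptyset$, so $x\in E_R$ with label $\gamma(x)=\lambda_Q(q)$.
- If $q\in E_Q$ and $\lambda_Q(q)=\ell\ne\alpha^\sharp(a)$, then $T(x)=\omega$ and $x^j=q$ has label $\ell$ for all $j\in\omega$, so $x\in E_R$ with label $\ell$.
- If $q\notin E_Q$, then $T(x)=\omega\ne\emptyset$ and $x^j=q\notin E_Q$ for $j\in\omega$, so $x\notin E_R$. $\square$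

*Proof of Proposition 5.* **Step 1: the initial system.** Its purpose is to contain a copy of $B$ for every $\beta$. Let $\alpha_1,\dots,\alpha_m$ enumerate $\mathrm{Emb}(\bar A,W)$; here the index numbers whole tuples, and we write $\alpha_{s,i}$ and $\alpha_s^\sharp$ for the components of $\alpha_s$. Let $X^0$ be the disjoint union of the systems $B[\beta]$, $\beta\in\mathrm{Emb}(\bar B,W)$, with edges only inside the pieces. Each inclusion $B[\beta]\to X^0$ is a system embedding.

**Step 2: treating $\alpha_s$.** The purpose is to pass from $X^{s-1}$ to a system $X^s$ in which a copy of $X^{s-1}$ can be found with all lifts of $\alpha_s$ of one color. Given $X^{s-1}$, let $Q^s$ be the induced subsystem on all points whose $\pi$-value lies in $\alpha_{s,i}(A_i)$ (for the sorts $i\le k$), resp. in $\alpha_s^\sharp(A_{k+1})$ (for the sort $k+1$). It is over $\alpha_s$. Let $R^s$ be obtained from $Q^s$ by Lemma 7 for $\alpha_s$. Put, for $i\le k+1$,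
$$X_i^s=R_i^s\ \sqcup\ \bigsqcup_\psi\,(X_i^{s-1}\setminus Q_i^s)\times\{\psi\},$$
where $\psi$ ranges over all system embeddings $Q^s\to R^s$. Let $\iota_\psi:X^{s-1}\to X^s$ be $\psi$ on $Q^s$ and $x\mapsto(x,\psi)$ off $Q^s$; it is injective. Extend $\pi$ from $R^s$ by giving $(x,\psi)$ the projection of $x$, so that all $\iota_\psi$ commute with $\pi$. The edges of $X^s$ are those of $R^s$ together with $\iota_\psi(E_{X^{s-1}})$ for all $\psi$, with the transported labels.

**Step 3: $X^s$ is well defined, $R^s$ is an induced subsystem, and each $\iota_\psi$ is a system embedding.** A tuple of $\iota_\psi(E_{X^{s-1}})$ all of whose entries lie in $R^s$ is $\psi(q)$ with $q\in E_{X^{s-1}}\cap\Pi Q^s=E_{Q^s}$. As $\psi$ is a system embedding, it is an edge of $R^s$ with the same label. A tuple with an entry $(y,\psi)$ can be an edge only through this $\psi$, and $\iota_\psi$ is injective, so its label is determined. Hence labels are well defined, and the edges of $X^s$ inside $\Pi R^s$ are exactly those of $R^s$. For $\iota_\psi$: edges go to edges with the same label by definition. Conversely, suppose $\iota_\psi(x)$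 is an edge of $X^s$. If all its entries lie in $R^s$, then $x\in\Pi Q^s$ and $\psi(x)$ is an edge of $R^s$, so $x\in E_{Q^s}$. If it has an entry $(y,\psi)$, then $\iota_\psi(x)\in\iota_\psi(E_{X^{s-1}})$, so $x\in E_{X^{s-1}}$ by injectivity.

**Step 4: the grid structure $C$.** Let $C$ be the completion of $X^m$ given by Lemma 6. By that lemma, $\mathcal A_\alpha(X^m)\subseteq\mathrm{Emb}(A,C)$ for all $\alpha\in\mathrm{Emb}(\bar A,W)$.

**Step 5: going back down.** Let $\chi:\mathrm{Emb}(A,C)\to[r]$. By descending induction on $s=m,\dots,0$ we find system embeddings $\iota^s:X^s\to X^m$ such that for each $t>s$ the color $\chi(\iota^s\circ\varphi)$ is the same for all $\varphi\in\mathcal A_{\alpha_t}(X^s)$. Let $\iota^m=\mathrm{id}$; there is nothing to check. Given $\iota^s$ with $s\ge1$, apply Lemma 7 to the coloring $\varphi\mapsto\chi(\iota^s\circ\varphi)$ of $\mathcal A_{\alpha_s}(R^s)$, which makes sense since $R^s$ is an induced subsystem of $X^s$. We get $\psi:Q^s\to R^s$ with $\psi\circ\mathcal A_{\alpha_s}(Q^s)$ monochromatic. Put $\iota^{s-1}=\iota^s\circ\iota_\psi$.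

For $t>s$ and $\varphi\in\mathcal A_{\alpha_t}(X^{s-1})$ we have $\iota_\psi\circ\varphi\in\mathcal A_{\alpha_t}(X^s)$, so the property is inherited. For $t=s$, every $\varphi\in\mathcal A_{\alpha_s}(X^{s-1})$ has its image in $Q^s$, because the projections of its values lie in the image of $\alpha_s$. So $\varphi\in\mathcal A_{\alpha_s}(Q^s)$ and $\iota_\psi\circ\varphi=\psi\circ\varphi$, and $\chi(\iota^{s-1}\circ\varphi)=\chi(\iota^s\circ\psi\circ\varphi)$ does not depend on $\varphi$.

**Step 6: reading off $\chi_W$ and $h_\beta$.** For $s=0$, let $\chi_W(\alpha_t)$ be the common color of $\iota^0\circ\varphi$ for $\varphi\in\mathcal A_{\alpha_t}(X^0)$, or arbitrary if there is no such $\varphi$. Let $h_\beta$ be the inclusion $B[\beta]\to X^0$ followed by $\iota^0$. It is a system embedding $B[\beta]\to X^m$, so $h_\beta\in\mathrm{Emb}(B,C)$ by Lemma 6. For $e\in\mathrm{Emb}(A,B)$, (2) says that $e$ is a system embedding $A[\beta\circ\bar e]\to B[\beta]$. So $h_\beta\circ e=\iota^0\circ\varphi$ with $\varphi\in\mathcal A_{\beta\circ\bar e}(X^0)$, and $\chi(h_\beta\circ e)=\chi_W(\beta\circ\bar e)$, which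 is (1). $\square$

## 6. The product Ramsey lemma and Theorem A

It costs nothing to keep track of Ramsey degrees.

**Definition (degree).** For $A$ in an age $\mathcal K$ of linearly ordered structures, write $\deg_{\mathcal K}(A)\le d$ if for all $B\in\mathcal K$ and $r\ge1$ there is $C\in\mathcal K$ such that for every $\chi:\mathrm{Emb}(A,C)\to[r]$ there is $h\in\mathrm{Emb}(B,C)$ for which $\chi$ takes at most $d$ values on $h\circ\mathrm{Emb}(A,B)$.

The Ramsey property says that $\deg_{\mathcal K}(A)\le1$ for all $A\in\mathcal K$. For a grid structure $A$, $\deg_{\mathrm{age}(G)}(A)$ refers to $A^{[k]}$; by Lemma 4 it can be computed with grid structures and grid embeddings.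

**Lemma 8.** Let $A,B$ be grid structures, $r\ge1$, and suppose $\deg_{\mathrm{age}(\mathcal N)}(A^\sharp)\le d$. There is a base $W$ such that for every $\chi:\mathrm{Emb}(\bar A,W)\to[r]$ there is $\beta\in\mathrm{Emb}(\bar B,W)$ such that $\chi$ takes at most $d$ values on $\beta\circ\mathrm{Emb}(\bar A,\bar B)$.

*Proof.* **Step 1: choosing the base, last factor first.** Choose $M\in\mathrm{age}(\mathcal N)$ witnessing $\deg(A^\sharp)\le d$ for $B^\sharp$ and $r$. Then for $i=k,k-1,\dots,1$ successively put
$$p_i=|\mathrm{Emb}(A_{i+1},W_{i+1})\times\dots\times\mathrm{Emb}(A_k,W_k)\times\mathrm{Emb}(A^\sharp,M)|,$$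
and, by the finite Ramsey theorem, choose a finite linear order $W_i$ such that for every coloring of $\mathrm{Emb}(A_i,W_i)$ with $r^{p_i}$ colors there is $\beta_i\in\mathrm{Emb}(B_i,W_i)$ with $\beta_i\circ\mathrm{Emb}(A_i,B_i)$ monochromatic.

**Step 2: choosing $\beta$, first factor first.** Given $\chi$, color $\alpha_1\in\mathrm{Emb}(A_1,W_1)$ by the function $\chi(\alpha_1,\cdot)$, one of at most $r^{p_1}$ functions. There is $\beta_1$ such that for all $\alpha_1\in\beta_1\circ\mathrm{Emb}(A_1,B_1)$ this function is one fixed $\chi_1$ on $\mathrm{Emb}(A_2,W_2)\times\dots\times\mathrm{Emb}(A^\sharp,M)$ (take $\chi_1$ arbitrary if $\mathrm{Emb}(A_1,B_1)=\emptyset$). Continue with $\chi_1$ and $W_2$, and so on. After $k$ steps we have $\beta_1,\dots,\beta_k$ and a coloring $\chi_k$ of $\mathrm{Emb}(A^\sharp,M)$. Choose $\beta^\sharp\in\mathrm{Emb}(B^\sharp,M)$ such that $\chi_k$ takes at most $d$ values on $\beta^\sharp\circ\mathrm{Emb}(A^\sharp,B^\sharp)$. Put $\beta=(\beta_1,\dots,\beta_k;\beta^\sharp)$. For $\varepsilon=(\varepsilon_1,\dots,\varepsilon_k;\varepsilon^\sharp)\in\mathrm{Emb}(\bar A,\bar B)$,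
$$\chi(\beta\circ\varepsilon)=\chi_1(\beta_2\circ\varepsilon_2,\dots,\beta^\sharp\circ\varepsilon^\sharp)=\dots=\chi_k(\beta^\sharp\circ\varepsilon^\sharp),$$
which takes at most $d$ values. $\square$

*Proof of Theorem A.* By Lemma 4 we work with grid structures $A,B$; let $r\ge1$. As $\mathcal N$ is Ramsey, $\deg(A^\sharp)\le1$. Take $W$ from Lemma 8 with $d=1$, and $C$ from Proposition 5 for $A,B,W,r$. Given $\chi:\mathrm{Emb}(A,C)\to[r]$, take $\chi_W$ and the $h_\beta$ from Proposition 5, and then $\beta$ from Lemma 8 applied to $\chi_W$. For $e\in\mathrm{Emb}(A,B)$ we have $\bar e\in\mathrm{Emb}(\bar A,\bar B)$, so the value $\chi(h_\beta\circ e)=\chi_W(\beta\circ\bar e)$ does not depend on $e$. The copy $h_\beta(B)$ has all its copies of $A$ of one color. $\square$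

## 7. Disjoint amalgamation, Ramsey degrees and the converse

Algebraic triviality already gives disjoint amalgamation, so in the Setting that hypothesis is automatic.

**Lemma 9.** In the Setting, $\mathcal N$ has disjoint amalgamation.

*Proof.* **Step 1: orbits are infinite.** Let $F\subseteq N$ be finite and $x\in N\setminus F$. By homogeneity, the orbit of $x$ under the pointwise stabilizer $\mathrm{Aut}(\mathcal N)_{(F)}$ is the set of realizations of the quantifier-free type of $x$ over $F$. As the language is finite relational, this set is $F$-definable. If it were finite, $x$ would lie in $\mathrm{acl}(F)=F$. So the orbit is infinite.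

**Step 2: moving $B$ off $C$ over $A$.** Let $A\subseteq B,C$ be finite subsets of $N$; we want $g\in\mathrm{Aut}(\mathcal N)_{(A)}$ with $gB\cap C=A$. One can quote Neumann's lemma (P. M. Neumann, 1976) here, but triviality of $\mathrm{acl}$ allows a direct argument. Enumerate $B\setminus A=\{b_1,\dots,b_n\}$. By Step 1 there is $g_1\in\mathrm{Aut}(\mathcal N)_{(A)}$ with $g_1b_1\notin C$. Suppose $g_1,\dots,g_i$ are chosen, put $g'=g_i\cdots g_1$, and suppose $g'$ fixes $A$ pointwise and $g'b_1,\dots,g'b_i\notin C$. The point $g'b_{i+1}$ is not in $F=A\cup\{g'b_1,\dots,g'b_i\}$, so its orbit over $F$ is infinite, and there is $g_{i+1}\in\mathrm{Aut}(\mathcal N)_{(F)}$ with $g_{i+1}g'b_{i+1}\notin C$. Since $g_{i+1}$ fixes $F$, nothing already achieved is lost. After $n$ steps $g=g_n\cdots g_1$ is as required.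

**Step 3: amalgamation.** Given embeddings $A\to B$, $A\to C$ in the age, embed $B$ and $C$ in $\mathcal N$. By homogeneity, move the copy of $B$ by an automorphism so that the two embeddings agree on $A$. Then apply Step 2 and let $D$ be the substructure on the union of $gB$ and $C$. As $g$ fixes $A$ pointwise, the embeddings commute over $A$. $\square$

**Theorem B.** In the Setting (Ramsey property of $\mathcal N$ not assumed), let $k\ge1$ and $G=G_k(\mathcal N,<,U)$.

1. $G$ has disjoint amalgamation.
2. For every grid structure $A$ and $d\ge1$: if $\deg_{\mathrm{age}(\mathcal N)}(A^\sharp)\le d$, then $\deg_{\mathrm{age}(G)}(A)\le d$.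
3. For every $A'\in\mathrm{age}(\mathcal N)$ there is a grid structure $A=\ell(A')$ with $A^\sharp\cong A'$ such that $\deg_{\mathrm{age}(G)}(A)\le d\iff\deg_{\mathrm{age}(\mathcal N)}(A')\le d$ for all $d\ge1$. So the bound in 2 is attained for every $A'$.
4. $G_k(\mathcal N,<,U)$ has the Ramsey property if and only if $\mathcal N$ does. In particular this does not depend on $k$.

*Proof.* **Part 1: amalgamate sort by sort, then fill in cells.** Let $A\subseteq B$, $A\subseteq C$ be grid structures; after renaming, $B_i\cap C_i=A_i$ for all $i$ and different sorts are disjoint. Put $D_i=B_i\cup C_i$, and for $i\le k$ let $\triangleleft$ on $D_i$ be a linear order extending those of $B_i$ and $C_i$. We have $\Pi B\cap\Pi C=\Pi A$. So by disjoint amalgamation of $B^\sharp$ and $C^\sharp$ over $A^\sharp$ (Lemma 9) there is an injection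
$$g:(\Pi B\cup\Pi C)\sqcup D_{k+1}\to N$$
whose restrictions to $B^\sharp$ and $C^\sharp$ are embeddings. As $U$ is infinite, extend $g$ injectively to $\Pi D\sqcup D_{k+1}$ by sending the remaining cells into $U$. Pull back the structure along $g$ to get $D^\sharp$; its $U$-part is $\Pi D$, since the embeddings of $B^\sharp$ and $C^\sharp$ send $B_{k+1}$ and $C_{k+1}$ outside $U$. Then $D$ is a grid structure, $B,C\subseteq D$, and $B,C$ intersect exactly in $A$. By Lemma 4 this is disjoint amalgamation for $G$.

**Part 2: the proof of Theorem A with $d$ in place of $1$.** By Lemma 9, Proposition 5 is available. Given grid structures $A,B$ and $r\ge1$, take $W$ from Lemma 8 for $d$, and $C$ from Proposition 5. Given $\chi$, take $\chi_W$, the $h_\beta$, and $\beta$ from Lemma 8 for $\chi_W$. The values $\chi(h_\beta\circ e)=\chi_W(\beta\circ\bar e)$, $e\in\mathrm{Emb}(A,B)$, are at most $d$ in number.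

**Part 3: every $A'$ is the $\sharp$ of a grid with one free direction.** Let $A'\in\mathrm{age}(\mathcal N)$. If $U(A')\ne\emptyset$, let $A_1=U(A')$ with $\triangleleft$ equal to $<$, $A_i=\{*_i\}$ for $2\le i\le k$, and $A_{k+1}=A'\setminus U(A')$. If $U(A')=\emptyset$, let $A_i=\emptyset$ for $i\le k$ and $A_{k+1}=A'$. In the first case identify the cell $(a,*_2,\dots,*_k)$ with $a$. In both cases $\Pi A\sqcup A_{k+1}$ is identified with $A'$, and we let $A^\sharp$ be $A'$ under this identification. This defines $\ell(A')$.

We claim that $e\mapsto e^\sharp$ is a bijection $\mathrm{Emb}(\ell(A'),\ell(B'))\to\mathrm{Emb}(A',B')$. Let $\varphi:A'\to B'$ be an embedding. It preserves $U$ and $<$. If $U(A')\ne\emptyset$, then $U(B')\neq\emptyset$. Then $e_1$ must be the restriction of $\varphi$ to $U(A')$, which is order preserving because $\triangleleft$ is $<$; $e_i$ must be $*_i\mapsto *_i$ for $2\le i\le k$; and $e_{k+1}$ must be the restriction of $\varphi$ to the rest. This $e$ satisfies $e^\sharp=\varphi$. If $U(A')=\emptyset$, then $e_i$ is empty for $i\le k$ and $e_{k+1}=\varphi$. So there is exactly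 one $e$ with $e^\sharp=\varphi$.

The direction "$\Leftarrow$" of 3 is part 2. For "$\Rightarrow$", let $B'\in\mathrm{age}(\mathcal N)$ and $r\ge1$, and let the grid structure $C$ witness $\deg_{\mathrm{age}(G)}(\ell(A'))\le d$ for $\ell(B')$ and $r$. Given $\chi':\mathrm{Emb}(A',C^\sharp)\to[r]$, put $\chi(e)=\chi'(e^\sharp)$ for $e\in\mathrm{Emb}(\ell(A'),C)$. There is $h\in\mathrm{Emb}(\ell(B'),C)$ such that $\chi$ takes at most $d$ values on $h\circ\mathrm{Emb}(\ell(A'),\ell(B'))$. Since $(h\circ e)^\sharp=h^\sharp\circ e^\sharp$ and $e\mapsto e^\sharp$ is onto $\mathrm{Emb}(A',B')$, $\chi'$ takes at most $d$ values on $h^\sharp\circ\mathrm{Emb}(A',B')$. So $C^\sharp\in\mathrm{age}(\mathcal N)$ witnesses $\deg_{\mathrm{age}(\mathcal N)}(A')\le d$.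

**Part 4: the case $d=1$.** If $\mathcal N$ is Ramsey, then $\deg(A^\sharp)\le1$ for every grid structure $A$, so $G$ is Ramsey by part 2 and Lemma 4. If $G$ is Ramsey, then $\deg_{\mathrm{age}(G)}(\ell(A'))\le1$ for every $A'\in\mathrm{age}(\mathcal N)$, so $\mathcal N$ is Ramsey by part 3. $\square$

**Corollary.** In the Setting, $\mathrm{Aut}(G_k(\mathcal N,<,U))$ is extremely amenable if and only if $\mathrm{Aut}(\mathcal N)$ is.

*Proof.* The Kechris–Pestov–Todorčević theorem (GAFA 2005) says that for a countable ultrahomogeneous structure whose age consists of rigid structures, the automorphism group is extremely amenable if and only if the age has the Ramsey property. Both $\mathcal N$ and $G$ are countable and ultrahomogeneous, and their ages consist of linearly ordered, hence rigid, structures. Apply part 4 of Theorem B. $\square$
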